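\title{Automaton semigroups are closed under free products}

\begin{abstract}
We prove that the free product of two automaton semigroups is an automaton semigroup, which disproves the conjecture that the class of automaton semigroups is not closed under free products. The letters of the new alphabet are small finite machines that read the normal form of an element of the free product, and the task is to make them find an arbitrarily distant component. If one factor contains an idempotent, the components in front are erased; if neither does, they are first modified and then skipped. The same construction shows that self-similar semigroups are closed under free products. We also prove that $S\star\mathbb N$ is an automaton semigroup for every automaton semigroup $S$, although the free monogenic semigroup $\mathbb N$ is not one.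
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{automaton} is a triple $\mathcal A=(Q,B,\delta)$ consisting of a finite set $Q$ of states, a finite alphabet $B$ and a transition function $\delta\colon Q\times B\to Q\times B$. The equation $\delta(q,b)=(q',b')$ means that the automaton, in state $q$ and reading the letter $b$, writes $b'$ and passes to state $q'$. Each state therefore acts, on the right, on the set $B^*$ of finite words: it fixes the empty word, and
\[
(b\alpha)\cdot q=b'(\alpha\cdot q')\qquad\text{if }\delta(q,b)=(q',b'),\ \alpha\in B^*.
\]
A word $w=w_1\cdots w_n\in Q^+$ acts by composition, $\alpha\cdot w=(\cdots((\alpha\cdot w_1)\cdot w_2)\cdots)\cdot w_n$. These maps are \emph{endomorphisms of the tree} $B^*$: they preserve the length of words, and they send a prefix of a word to a prefix of its image. We obtain a homomorphism $\pi\colon Q^+\to\operatorname{End}B^*$, whose image is denoted by $\Sigma(\mathcal A)$. A semigroup is an \emph{automaton semigroup} if it is isomorphic to $\Sigma(\mathcal A)$ for some automaton $\mathcal A$. All semigroups in this paper are non-empty.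

If $S=\operatorname{Sgp}\langle X_1\mid R_1\rangle$ and $T=\operatorname{Sgp}\langle X_2\mid R_2\rangle$ with $X_1\cap X_2=\emptyset$, their \emph{free product} is
\[
S\star T=\operatorname{Sgp}\langle X_1\cup X_2\mid R_1\cup R_2\rangle .
\]
Identity elements of $S$ and $T$, if present, are not identified. For instance, the free product of two trivial semigroups is $\operatorname{Sgp}\langle s,e\mid s^2=s,\ e^2=e\rangle$, which is infinite: its elements are the alternating words $s,e,se,es,ses,\dots$. In general every element of $S\star T$ is uniquely an alternating product $v_1v_2\cdots v_n$ of elements of $S$ and $T$, its \emph{components}.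

The free product puts two semigroups together without any new relation, and one asks whether two automata can be put together in the same way. The paper \cite{BC} of Brough and Cain poses the following conjecture.

\begin{quote}
\emph{The class of automaton semigroups is not closed under free products: there are automaton semigroups $S$ and $T$ such that $S\star T$ is not an automaton semigroup.}
\end{quote}

Two observations make this plausible. First, the obvious construction fails. Take automata for $S$ and $T$ over disjoint alphabets $A$ and $A'$, and let each state ignore the foreign letters, that is, copy them and stay where it is. Then an element of $S$ changes only the subword of letters from $A$, an element of $T$ changes only the subword of letters from $A'$, and so $st$ and $ts$ act alike, although they differ in $S\star T$. Second, a letter has finite memory. Two elements of $S\star T$ may agree in their first thousand components and differ in the next one, and some letter has to notice this; but the image of a letter $b\in B$ under $u$ depends only on the image of $u$ in the finite semigroup of all maps $B\to B$, so a letter cannot count components.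

The conjecture is nevertheless false. To state our results in full we need one more notion. Let $A$ be a finite set, $s\in\operatorname{End}A^*$ and $a\in A$. Since $s$ preserves prefixes, $(a\alpha)\cdot s$ begins with the letter $a\cdot s$, and the \emph{section} $s|_a\in\operatorname{End}A^*$ is defined by
\[
(a\alpha)\cdot s=(a\cdot s)(\alpha\cdot s|_a)\qquad(\alpha\in A^*).
\]
It describes what $s$ does to the rest of a word once it has read $a$. A subset $X\subseteq\operatorname{End}A^*$ is \emph{section-closed} if $x|_a\in X$ for all $x\in X$ and $a\in A$. A semigroup is \emph{self-similar} if it is isomorphic to a section-closed subsemigroup of $\operatorname{End}A^*$ for some finite $A$. Automaton semigroups are the self-similar semigroups that can be realized with a finite section-closed generating set (Proposition~\ref{prop:char}).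

\begin{theorem}\label{thm:main}
If $S$ and $T$ are automaton semigroups, then $S\star T$ is an automaton semigroup. If moreover $S$ and $T$ have no idempotents, and, for realizations of $S$ and $T$ as semigroups of tree endomorphisms, $X\subseteq S$ and $Y\subseteq T$ are finite section-closed generating sets, then $S\star T$ is generated by an automaton with state set exactly $X\sqcup Y$.
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $\mathbb N=t^+$ be the free monogenic semigroup.
\begin{enumerate}
\item[(i)] The class of self-similar semigroups is closed under free products.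
\item[(ii)] If $S$ is an automaton semigroup, then so is $S\star\mathbb N$, although $\mathbb N$ itself is not an automaton semigroup.
\item[(iii)] Let $m,k$ be non-negative integers with $m+k\ge1$. A free product of $m$ automaton semigroups and $k$ copies of $\mathbb N$ is an automaton semigroup whenever $m\ge1$ or $k\ge2$; for $(m,k)=(0,1)$ it is not.
\end{enumerate}
\end{theorem}

The way around the finite memory of a letter is that the second letter of a word $b\alpha$ is not acted on by $u$ but by the section $u|_b$. The first letters of a word can thus be used to rewrite $u$ for the benefit of the later ones, and a long enough word can rewrite $u$ until the distant component has come within reach of a single letter. Section~\ref{sec:trivial} shows this for two trivial factors, with two states and three letters. Section~\ref{sec:machines} builds a general family of actions of $S\star T$ in which a letter behaves as a finite machine reading the components of $u$, and reduces Theorem~\ref{thm:main} to the problem of aiming such a machine at the $k$-th component. That problem is solved in Section~\ref{sec:erase} when a factor has an idempotent and in Section~\ref{sec:wait}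 when neither has. Section~\ref{sec:N} treats $S\star\mathbb N$.

\section{Sections and types}\label{sec:sections}

Let $A$ be a finite set and $s,s'\in\operatorname{End}A^*$. Computing $(a\alpha)\cdot ss'$ as $\bigl((a\cdot s)(\alpha\cdot s|_a)\bigr)\cdot s'=(a\cdot ss')(\alpha\cdot s|_a\,s'|_{a\cdot s})$ gives the rule on which everything below rests:
\begin{equation}\label{eq:cocycle}
(ss')|_a=s|_a\;s'|_{a\cdot s}.
\end{equation}
For a word $\alpha=a_1\cdots a_l$ put $s|_\alpha=(\cdots(s|_{a_1})|_{a_2}\cdots)|_{a_l}$, the section at the empty word being $s$ itself; then $(\alpha\alpha')\cdot s=(\alpha\cdot s)(\alpha'\cdot s|_\alpha)$. Let $\Lambda(s)=\{s|_\alpha:\alpha\in A^*\}$. This set contains $s$ and is section-closed, and $\Lambda(r)\subseteq\Lambda(s)$ for $r\in\Lambda(s)$.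

\begin{proposition}\label{prop:char}
A semigroup is an automaton semigroup if and only if it is isomorphic to a subsemigroup $S$ of some $\operatorname{End}A^*$, with $A$ finite, that is generated by a finite section-closed set $X$. Such an $S$ is section-closed, and $\Lambda(s)$ is finite for every $s\in S$.
\end{proposition}

\begin{proof}
Given an automaton $(Q,B,\delta)$, let $X=\pi(Q)$. If $\delta(q,b)=(q',b')$, then $\pi(q)|_b=\pi(q')$, so $X$ is section-closed, and $X$ generates $\Sigma(Q,B,\delta)$. Conversely, given $S$ and $X$, consider the automaton with state set $X$, alphabet $A$ and $\delta(x,a)=(x|_a,\,a\cdot x)$. The state $x$ and the endomorphism $x$ obey the same recursion $(a\alpha)\cdot x=(a\cdot x)(\alpha\cdot x|_a)$, so by induction on the length of words they act alike, and the automaton generates $S$. Finally, if $s=x_1\cdots x_l$ with $x_i\in X$, then by \eqref{eq:cocycle} each section $s|_a$ is again a product of $l$ elements of $X$, and by induction so is each $s|_\alpha$. Hence $\Lambda(s)\subseteq S$ and $|\Lambda(s)|\le|X|^l$.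
\end{proof}

The \emph{type} of $s\in\operatorname{End}A^*$ is the map $\tau(s)\colon A\to A$, $a\mapsto a\cdot s$, by which $s$ acts on words of length one. Types are written on the right, and $\tau(ss')=\tau(s)\tau(s')$. The type takes only finitely many values, so it is information that a letter can remember. The next lemma says that the types of all sections determine an endomorphism, and describes what happens when these types do not vary.

\begin{lemma}\label{lem:types}
Let $s,s'\in\operatorname{End}A^*$.
\begin{enumerate}
\item[(a)] If $s\ne s'$, there is a word $\alpha\in A^*$ with $\tau(s|_\alpha)\ne\tau(s'|_\alpha)$.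
\item[(b)] If all elements of $\Lambda(s)$ have the same type, then some power of $s$ is idempotent.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a shortest word on which $s$ and $s'$ differ. It is not empty; write it as $\alpha a$ with $a\in A$. By minimality $\alpha\cdot s=\alpha\cdot s'$, so the images of $\alpha a$ differ in their last letters, which are $a\tau(s|_\alpha)$ and $a\tau(s'|_\alpha)$.

(b) Let $\varphi$ be the common type. Then $(a_1\cdots a_l)\cdot s=(a_1\varphi)\cdots(a_l\varphi)$, so $s^i$ acts letter by letter through $\varphi^i$. There are only finitely many maps $A\to A$, so $\varphi^p=\varphi^{p+q}$ for some $p,q\ge1$. If $i\ge p$ is a multiple of $q$, then $\varphi^{2i}=\varphi^i$, and therefore $s^{2i}=s^i$.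
\end{proof}

The free semigroups give the first examples. The following facts are known; we include the short proofs, since both statements are part of Theorem~\ref{thm:compl} and the automaton in (a) serves as an example later.

\begin{proposition}\label{prop:free}
\begin{enumerate}
\item[(a)] Let $2\le|Q|<\infty$. The automaton $(Q,Q,\delta)$ with $\delta(q,y)=(y,q)$ generates the free semigroup $Q^+$.
\item[(b)] The free monogenic semigroup $\mathbb N=t^+$ is not an automaton semigroup.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The state $q$ writes $q$ and then, at each step, the letter read in the step before. So $\alpha\cdot q$ is the prefix of length $|\alpha|$ of $q\alpha$, and $\alpha\cdot q_1\cdots q_n$ is the prefix of length $|\alpha|$ of $q_n\cdots q_1\alpha$. Let $w=q_1\cdots q_n$ and $w'=q'_1\cdots q'_m$ be distinct, with $n\le m$, and let $|\alpha|=m$. If $n=m$, the images of $\alpha$ are the distinct words $q_n\cdots q_1$ and $q'_n\cdots q'_1$. If $n<m$, the $(n+1)$-st letter of $\alpha\cdot w$ is the first letter of $\alpha$, while that of $\alpha\cdot w'$ is $q'_{m-n}$; since $|Q|\ge2$, we can choose $\alpha$ so that these differ. Hence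 $\pi$ is injective.

(b) Suppose that $t^+$ is realized as in Proposition~\ref{prop:char}, so that $\Lambda(t)$ is a finite subset of $t^+$. Write $t|_a=t^{m_a}$ with $m_a\ge1$. Suppose that $m_a\ge2$ for some $a$. By \eqref{eq:cocycle}, $t^q|_a$ is the product of $t|_a$ and $q-1$ further sections of $t$ at letters, so $t^q|_a=t^{q'}$ with $q'\ge m_a+(q-1)>q$. The exponents of $t,\ t|_a,\ t|_{aa},\dots$ then increase strictly, and $\Lambda(t)$ is infinite, a contradiction. Hence $t|_a=t$ for all $a$ and $\Lambda(t)=\{t\}$. By Lemma~\ref{lem:types}(b) some power of $t$ is idempotent, which is impossible in $t^+$.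
\end{proof}

\section{Actions of a free product on a tree}\label{sec:actions}

From now on $U=S\star T$. We use two standard facts. \emph{Universal property:} any two homomorphisms from $S$ and from $T$ to a semigroup $P$ extend uniquely to a homomorphism $U\to P$. \emph{Normal form:} every $u\in U$ can be written in exactly one way as $u=v_1v_2\cdots v_n$ with $n\ge1$, $v_i\in S\sqcup T$, and $v_i,v_{i+1}$ in different factors for all $i<n$. A product of elements of $S\sqcup T$ is brought to normal form by multiplying out neighbors from the same factor; nothing cancels. A sequence $v_1,\dots,v_j$ in $S\sqcup T$ is \emph{alternating} if consecutive terms lie in different factors.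

To make $U$ act on a tree $B^*$ we prescribe, for each element of $S$ and of $T$, an action on the letters and sections that are elements of $U$. It suffices to check \eqref{eq:cocycle} inside each factor.

\begin{lemma}\label{lem:action}
Let $B$ be a finite set. Suppose that $S$ and $T$ act on $B$ on the right, and that elements $v|_\beta\in U$ are given for $v\in S\sqcup T$ and $\beta\in B$, such that $(vv')|_\beta=v|_\beta\,v'|_{\beta\cdot v}$ whenever $v,v'$ lie in the same factor.
\begin{enumerate}
\item[(a)] The data extend uniquely to an action of $U$ on $B$ and a map $(\beta,u)\mapsto u|_\beta\in U$ with $(uu')|_\beta=u|_\beta\,u'|_{\beta\cdot u}$ for all $u,u'\in U$, and the recursion $(\beta\alpha)\cdot u=(\beta\cdot u)(\alpha\cdot u|_\beta)$ defines an action of $U$ on $B^*$ by tree endomorphisms.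
\item[(b)] If this action is faithful, then $U$ is self-similar. If in addition $U$ is generated by a finite set $R$ with $r|_\beta\in R$ for all $r\in R$ and $\beta\in B$, then $U\cong\Sigma(R,B,\delta)$, where $\delta(r,\beta)=(r|_\beta,\,\beta\cdot r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $P$ be the set of pairs $(\sigma,\lambda)$ of maps $\sigma\colon B\to B$ and $\lambda\colon B\to U$, with the product
\[
(\sigma,\lambda)(\sigma',\lambda')=\bigl(\sigma\sigma',\ \beta\mapsto\lambda(\beta)\lambda'(\beta\sigma)\bigr).
\]
It is associative: both bracketings of a triple product have first entry $\sigma\sigma'\sigma''$ and second entry $\beta\mapsto\lambda(\beta)\lambda'(\beta\sigma)\lambda''(\beta\sigma\sigma')$. The hypotheses say that $v\mapsto(\beta\mapsto\beta\cdot v,\ \beta\mapsto v|_\beta)$ is a homomorphism to $P$ from $S$ and from $T$, and the required extension is the same thing as a homomorphism $U\to P$ extending both. It exists and is unique by the universal property. The recursion defines for each $u$ a map of $B^*$ that preserves lengths and prefixes. By induction on length,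
\[
((\beta\alpha)\cdot u)\cdot u'=(\beta\cdot uu')\bigl((\alpha\cdot u|_\beta)\cdot u'|_{\beta\cdot u}\bigr)=(\beta\cdot uu')\bigl(\alpha\cdot(uu')|_\beta\bigr)=(\beta\alpha)\cdot uu'.
\]

(b) The section at $\beta$ of the endomorphism induced by $u$ is the endomorphism induced by $u|_\beta$, so the image of $U$ in $\operatorname{End}B^*$ is section-closed. If the action is faithful, $U$ is isomorphic to this image. The state $r$ of $(R,B,\delta)$ and the element $r\in U$ act on $B^*$ by the same recursion, hence alike, so $\Sigma(R,B,\delta)$ is the image of $U$.
\end{proof}

In the situation of the lemma we define $u|_\gamma\in U$ for words $\gamma\in B^*$ letter by letter, so that $(\gamma\alpha)\cdot u=(\gamma\cdot u)(\alpha\cdot u|_\gamma)$. Call $u,u'\in U$ \emph{separated} if they act differently on $B^*$. If $\alpha\cdot u|_\gamma\ne\alpha\cdot u'|_\gamma$, then $(\gamma\alpha)\cdot u$ and $(\gamma\alpha)\cdot u'$ have different suffixes of length $|\alpha|$. Thus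
\begin{equation}\label{eq:sep}
\text{if $u|_\gamma$ and $u'|_\gamma$ are separated for some $\gamma\in B^*$, then so are $u$ and $u'$.}
\end{equation}
Every faithfulness proof in this paper applies \eqref{eq:sep} to replace a pair $u\ne u'$ by simpler and simpler pairs of sections, until one letter separates them.

\section{Two trivial factors}\label{sec:trivial}

Let $S=\{s\}$ and $T=\{e\}$, so that $U$ consists of the alternating words in $s$ and $e$. Such a word is determined by three data: the number $j$ of occurrences of $s$, its first symbol and its last symbol. The number $j$ is unbounded, and this is the counting problem in its purest form.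

We want a letter whose section removes one $s$. Since $e$ is idempotent, replacing the first $s$ by $e$ does this: $es\,es$ becomes $ee\,es=es$. The letter has to know whether it has not yet met $s$, is just meeting it, or has passed it, so we take $B=\{0,1,2\}$ with
\[
\begin{array}{c|ccc}
\beta & 0&1&2\\ \hline
\beta\cdot s & 1&1&2\\
s|_\beta & e&e&s
\end{array}
\qquad\qquad
\begin{array}{c|ccc}
\beta & 0&1&2\\ \hline
\beta\cdot e & 0&2&2\\
e|_\beta & e&e&e
\end{array}
\]
The hypotheses of Lemma~\ref{lem:action} amount to the relations $s^2=s$ and $e^2=e$. Both maps on $B$ are idempotent, $e|_\beta\,e|_{\beta\cdot e}=ee=e$, and $s|_0s|_1=e=s|_0$, $s|_1s|_1=e=s|_1$, $s|_2s|_2=s=s|_2$. The intermediate letter $1$ is forced by the relation $s^2=s$: the letter may not pass to $2$, where $s$ is left alone, until an $e$ shows that the component $s$ is over.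

Following the letter $0$ through $u$, we see that $u|_0$ is $u$ with its first $s$, if any, replaced by $e$, and that $0\cdot u$ equals $0$ if $u=e$, equals $1$ if $u\in\{s,es\}$, and equals $2$ otherwise. The $i$-th letter of $0^l\cdot u$ is $0\cdot u|_{0^{i-1}}$, and $u|_{0^{i-1}}$ has $\max(j-i+1,0)$ occurrences of $s$. So for $l\geq j$ the word $0^l\cdot u$ has exactly $j$ non-zero letters. For $j\ge1$ the element $u|_{0^{j-1}}$ has one $s$ and the same last symbol as $u$, so the $j$-th letter is $1$ if $u$ ends in $s$ and $2$ if it ends in $e$. Following the letter $1$, we see that $u|_1$ has $j-1$ occurrences of $s$ if $u$ begins with $s$, and that $u|_1=u$ otherwise; the words $10^l$ therefore reveal the first symbol. For example,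
\[
0000\cdot ses=2100=0000\cdot eses,\qquad 1000\cdot ses=2100,\qquad 1000\cdot eses=2210 .
\]
The action is faithful, $\{s,e\}$ is closed under the sections, and so $U$ is generated by an automaton with two states over three letters.

No letter counts, but each letter $0$ removes one $s$ for its successors, and the word $0^l$ counts. Two features generalize: a letter carries a mode together with a record of the component that it is in the middle of, and it changes its mode only when a symbol from the other factor arrives.

\section{Letters that read the normal form}\label{sec:machines}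

Let $S\subseteq\operatorname{End}A^*$ and $T\subseteq\operatorname{End}A'^*$ be section-closed subsemigroups, with $A$ and $A'$ finite and, after renaming, disjoint. Let $F_S=\tau(S)$ and $F_T=\tau(T)$, finite semigroups of maps, and let $F=F_S\sqcup F_T$. We regard the type as a map $\tau\colon S\sqcup T\to F$; it records the factor as well, so elements of different factors have different types.

\subsection*{Machines}
We want a letter $c$ that runs through the components $v_1,v_2,\dots$ of $u$, changes its mode after each component according to the type of that component, and contributes to the section $u|_c$ either $v_i$ itself, or a section of $v_i$, or an idempotent. Let $I=A\sqcup A'\sqcup\{*\}$. The \emph{instructions} are the elements of $I$ and, if an idempotent $e\in T$ has been fixed, one more symbol $\varepsilon$. For $v\in S\sqcup T$ and an instruction $b$ put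
\[
v^b=\begin{cases}
v|_b&\text{if $b$ is a letter of the alphabet on which $v$ acts,}\\
e&\text{if $b=\varepsilon$,}\\
v&\text{otherwise.}
\end{cases}
\]
If $b\in I$, then $v^b$ lies in the same factor as $v$. For $\varphi\in F$ let $b\varphi$ be the image of $b$ under $\varphi$ if $b$ belongs to the alphabet on which $\varphi$ acts, and let $b\varphi=b$ otherwise. Then $(b\varphi)\varphi'=b(\varphi\varphi')$ if $\varphi,\varphi'$ both lie in $F_S$ or both in $F_T$, and for $v,v'$ in the same factor
\begin{equation}\label{eq:instr}
(vv')^b=v^b\,v'^{\,b\tau(v)} .
\end{equation}
In the three cases of the definition, \eqref{eq:instr} reads $(vv')|_b=v|_b\,v'|_{b\cdot v}$, which is \eqref{eq:cocycle}; $e=ee$; and $vv'=vv'$. The second case is the one place where $e$ must be idempotent.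

A \emph{machine} is a triple $(C,\kappa,\iota)$, where $C$ is a finite set of \emph{modes}, $\kappa\colon C\times F\to C$ is a map, and $\iota$ assigns an instruction to each mode. The action must be defined for each element of $S$ and $T$, and an element $v\in S$ may be only the beginning of a component $vv'$. So, besides the modes, we need letters $(c,\varphi)$, meaning that the machine is in mode $c$ and that the part of the current component read so far has type $\varphi$. This record serves twice: by \eqref{eq:instr} it tells which section of the next factor $v'$ to take, and it determines the next mode once the component has ended. Let $B=C\sqcup(C\times F)$, and for $v$ in the factor $P\in\{S,T\}$ define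
\[
\begin{array}{lll}
\text{(M1)}\quad c\cdot v=(c,\tau(v)), & v|_c=v^{\iota(c)}; &\\[2pt]
\text{(M2)}\quad (c,\varphi)\cdot v=(c,\varphi\tau(v)),\quad & v|_{(c,\varphi)}=v^{\iota(c)\varphi} & \text{if }\varphi\in F_P;\\[2pt]
\text{(M3)}\quad (c,\varphi)\cdot v=\kappa(c,\varphi)\cdot v, & v|_{(c,\varphi)}=v|_{\kappa(c,\varphi)}\quad & \text{if }\varphi\notin F_P .
\end{array}
\]
The \emph{run} from $c_0\in C$ on an alternating sequence $v_1,\dots,v_n$ is the sequence of modes $c_0,c_1,\dots,c_n$ with $c_i=\kappa(c_{i-1},\tau(v_i))$.

\begin{proposition}\label{prop:machine}
The rules \textup{(M1)--(M3)} satisfy the hypotheses of Lemma~\ref{lem:action}. If $u=v_1\cdots v_n$ is in normal form and $c_0,\dots,c_n$ is the run from $c_0$ on its components, then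
\begin{equation}\label{eq:run}
c_0\cdot u=(c_{n-1},\tau(v_n)),\qquad u|_{c_0}=v_1^{\iota(c_0)}v_2^{\iota(c_1)}\cdots v_n^{\iota(c_{n-1})}.
\end{equation}
If $X\subseteq S$ and $Y\subseteq T$ are section-closed generating sets, with $e\in Y$ in case $\iota$ takes the value $\varepsilon$, then $R=X\sqcup Y$ generates $U$ and $r|_\beta\in R$ for all $r\in R$, $\beta\in B$.
\end{proposition}

\begin{proof}
Let $v,v'\in P$, $c\in C$ and $b=\iota(c)$. For the letter $c$, (M1) and (M2) give $(c\cdot v)\cdot v'=(c,\tau(v)\tau(v'))=c\cdot vv'$ and $v|_c\,v'|_{c\cdot v}=v^b\,v'^{\,b\tau(v)}=(vv')^b=(vv')|_c$ by \eqref{eq:instr}. For a letter $(c,\varphi)$ with $\varphi\in F_P$ we get $((c,\varphi)\cdot v)\cdot v'=(c,\varphi\tau(v)\tau(v'))=(c,\varphi)\cdot vv'$, and \eqref{eq:instr} with $b\varphi$ in place of $b$ gives $v^{b\varphi}\,v'^{\,b\varphi\tau(v)}=(vv')^{b\varphi}$. For $\varphi\notin F_P$, every element of $P$ has the same image and the same section at $(c,\varphi)$ as at the letter $\kappa(c,\varphi)\in C$, so this case follows from the first.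

We prove \eqref{eq:run} by induction on $n$. For $n=1$ it is (M1). For $n\ge2$ let $u_-=v_1\cdots v_{n-1}$, so that $c_0\cdot u_-=(c_{n-2},\tau(v_{n-1}))$. As $v_n$ and $v_{n-1}$ lie in different factors, (M3) applies, and $\kappa(c_{n-2},\tau(v_{n-1}))=c_{n-1}$. Hence $c_0\cdot u=c_{n-1}\cdot v_n=(c_{n-1},\tau(v_n))$ and $u|_{c_0}=u_-|_{c_0}\,v_n|_{c_{n-1}}=u_-|_{c_0}\,v_n^{\iota(c_{n-1})}$.

Finally, each $r|_\beta$ has the form $r^b$, so it is $r$, a section of $r$ at a letter, or $e$.
\end{proof}

By Lemma~\ref{lem:action} it remains to find a machine for which $U$ acts faithfully on $B^*$.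

\subsection*{Probes}
Let $u=v_1\cdots v_n$ and $u'=v'_1\cdots v'_m$ be distinct elements in normal form. Their \emph{first difference} is the least $k$ for which it is not true that $v_k$ and $v'_k$ both exist and coincide, and $v_1,\dots,v_{k-1}$ is their \emph{common prefix}. To exploit the difference at position $k$ we need modes that take a section of one component, in order to use Lemma~\ref{lem:types}(a), and that remember its type to the end of $u$. A machine \emph{has probes} if $C$ contains distinct modes $p_b$ $(b\in I)$ and $o_\varphi$ $(\varphi\in F)$ with
\[
\iota(p_b)=b,\qquad \kappa(p_b,\varphi)=o_\varphi,\qquad \iota(o_\psi)=*,\qquad \kappa(o_\psi,\varphi)=o_\psi .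
\]
The probe $p_b$ applies the instruction $b$ to the next component and then switches off, storing the type of that component. Let $k\ge1$ and let $v_1,\dots,v_{k-1}$ be alternating. A family of modes $(c^b)_{b\in I}$ \emph{aims past} $v_1,\dots,v_{k-1}$ if, for each $b$, the run $c_0=c^b,c_1,\dots,c_{k-1}$ on this sequence satisfies $\iota(c_0)=\dots=\iota(c_{k-2})=*$ and $c_{k-1}=p_b$. In words, $c^b$ passes the first $k-1$ components without changing them and becomes the probe $p_b$ just before the $k$-th. The family $(p_b)_{b\in I}$ aims past the empty sequence.

\begin{lemma}\label{lem:aim}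
Suppose that the machine has probes and that $(c^b)_{b\in I}$ aims past $v_1,\dots,v_{k-1}$.
\begin{enumerate}
\item[(a)] Let $u=v_1\cdots v_{k-1}v_k\cdots v_n$ be in normal form with $n\ge k$, let $\alpha=b_1\cdots b_l$ be a word over the alphabet on which $v_k$ acts, and let $\gamma=c^{b_1}\cdots c^{b_l}$. Then $u|_\gamma$ has the normal form $v_1\cdots v_{k-1}\,(v_k|_\alpha)\,v_{k+1}\cdots v_n$.
\item[(b)] If $u\ne u'$ have first difference $k$ and common prefix $v_1,\dots,v_{k-1}$, then $u$ and $u'$ are separated.
\end{enumerate}
\end{lemma}

\begin{proof}
For $u$ as in (a), the run from $c^b$ has $c_{k-1}=p_b$ and $c_i=o_{\tau(v_k)}$ for $i\ge k$. By \eqref{eq:run}, $u|_{c^b}=v_1\cdots v_{k-1}v_k^b\,v_{k+1}\cdots v_n$, and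
\begin{equation}\label{eq:probe}
c^b\cdot u=(p_b,\tau(v_k))\ \text{ if }n=k,\qquad c^b\cdot u=(o_{\tau(v_k)},\tau(v_n))\ \text{ if }n>k .
\end{equation}
The section is in normal form and begins with the same $k-1$ components, so the step can be repeated, and (a) follows by induction on $l$.

For (b), let $u=v_1\cdots v_n$ and $u'=v'_1\cdots v'_m$. Up to exchanging $u$ and $u'$ there are two cases.

\emph{Case $n=k-1<m$.} Here $k\ge2$, and $c^*\cdot u=(c_{k-2},\tau(v_{k-1}))$ by \eqref{eq:run}, where $c_0=c^*,c_1,\dots$ is the run. The mode $c_{k-2}$ is not of the form $p_b$ or $o_\varphi$, because $\kappa$ sends such modes to modes $o_\psi$, whereas $c_{k-1}=p_*$. By \eqref{eq:probe} the first entry of $c^*\cdot u'$ is $p_*$ or some $o_\varphi$. So $c^*\cdot u\ne c^*\cdot u'$.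

\emph{Case $k\le\min(n,m)$ and $v_k\ne v'_k$.} If $v_k$ and $v'_k$ lie in the same factor, Lemma~\ref{lem:types}(a) gives a word $\alpha$ with $\tau(v_k|_\alpha)\ne\tau(v'_k|_\alpha)$; by (a) and \eqref{eq:sep} we may replace $v_k,v'_k$ by $v_k|_\alpha,v'_k|_\alpha$. If they lie in different factors, which happens only for $k=1$, their types differ already. So we may assume that $\varphi=\tau(v_k)$ and $\varphi'=\tau(v'_k)$ are distinct. By \eqref{eq:probe}, $c^*\cdot u$ is $(p_*,\varphi)$ or has first entry $o_\varphi$, and $c^*\cdot u'$ is $(p_*,\varphi')$ or has first entry $o_{\varphi'}$. If both first entries are $p_*$, the second entries differ; otherwise the first entries differ.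
\end{proof}

The whole problem is now to aim past a common prefix of arbitrary length with finitely many modes. By \eqref{eq:sep} we may first change the prefix by passing to sections, as long as the components from position $k$ on are untouched.

\section{A factor with an idempotent: erasing the prefix}\label{sec:erase}

Suppose that one factor, say $T$, contains an idempotent $e$. Finitely many modes can aim past prefixes of bounded length by counting down, and, as in Section~\ref{sec:trivial}, the instruction $\varepsilon$ can shorten a prefix. We shall collapse the common prefix up to its last component from $T$ into the single component $e$. At most one component of the prefix, from $S$, remains after it, so counting is needed only up to position $3$.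

The \emph{erasing machine} has the modes $p_b,\,p^{(2)}_b,\,p^{(3)}_b$ $(b\in I)$, $o_\psi$ $(\psi\in F)$, $d_1$, $d_2$, with
\[
\begin{array}{c|cccccc}
c & p_b & o_\psi & p^{(2)}_b & p^{(3)}_b & d_1 & d_2\\ \hline
\iota(c) & b & * & * & * & \varepsilon & \varepsilon\\
\kappa(c,\varphi) & o_\varphi & o_\psi & p_b & p^{(2)}_b & o_\varphi & d_1
\end{array}
\]
It has probes, and with $p^{(1)}_b=p_b$ the family $(p^{(k)}_b)_{b\in I}$ aims past every alternating sequence of length $k-1$, for $k=1,2,3$. By \eqref{eq:run}, the section at $d_1$ replaces the first component by $e$, and the section at $d_2$ replaces the first two components by $e$; later components are kept as factors. The mode $d_1$ alone would get stuck, since it does not change an element that begins with the component $e$; the mode $d_2$ erases the component from $S$ that follows.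

\begin{lemma}\label{lem:erase}
For each $i\ge1$ there is a word $\gamma_i\in\{d_1,d_2\}^*$ such that $u|_{\gamma_i}=e\,v_{i+1}\cdots v_n$ for every $u=v_1\cdots v_n$ in normal form with $n\ge i$ and $v_i\in T$.
\end{lemma}

\begin{proof}
Take $\gamma_1=d_1$. For $i=2$ we have $u|_{d_1}=(ev_2)v_3\cdots v_n$, a normal form with first component $ev_2\in T$, and a second $d_1$ gives $e\,v_3\cdots v_n$; so $\gamma_2=d_1d_1$ works. Let $i\ge3$. Then $v_{i-2}\in T$ and $v_{i-1}\in S$, and by induction $u|_{\gamma_{i-2}}=e\,v_{i-1}v_i\cdots v_n$, which is in normal form. The section of this at $d_2$ is $e\,e\,v_i\cdots v_n=(ev_i)v_{i+1}\cdots v_n$, with first component $ev_i\in T$, and the section of that at $d_1$ is $e\,v_{i+1}\cdots v_n$. Take $\gamma_i=\gamma_{i-2}d_2d_1$.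
\end{proof}

\begin{proposition}\label{prop:erase}
If $T$ contains an idempotent $e$, then $U$ acts faithfully for the erasing machine.
\end{proposition}

\begin{proof}
Let $u=v_1\cdots v_n\ne u'=v'_1\cdots v'_m$ have first difference $k$. If $k\le3$, Lemma~\ref{lem:aim}(b) applies to the family $(p^{(k)}_b)$. Let $k\ge4$. The components $v_{k-2}$ and $v_{k-1}$ belong to the common prefix and lie in different factors, so $v_i=v'_i\in T$ for one $i\in\{k-2,k-1\}$, and $n,m\ge i$. By Lemma~\ref{lem:erase},
\[
u|_{\gamma_i}=e\,v_{i+1}\cdots v_n,\qquad u'|_{\gamma_i}=e\,v'_{i+1}\cdots v'_m .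
\]
These are normal forms, because $v_{i+1}$ and $v'_{i+1}$, if they exist, lie in $S$. The old position $k$ has become position $k-i+1\in\{2,3\}$, so the two elements are distinct, with first difference at most $3$. They are separated by the first case, and so are $u$ and $u'$ by \eqref{eq:sep}.
\end{proof}

\section{Factors without idempotents: waiting for a type}\label{sec:wait}

Suppose now that neither $S$ nor $T$ contains an idempotent. Erasing is not available: by \eqref{eq:instr}, a rule that replaces every component by one fixed element requires that element to be idempotent. With instructions from $I$ only, sections at modes preserve the number of components, and the prefix stays long. What the absence of idempotents gives instead is mobility.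

\begin{lemma}\label{lem:avoid}
Suppose that $S$ and $T$ have no idempotents. For every $v\in S\sqcup T$ and every $\psi\in F$ there is $r\in\Lambda(v)$ with $\tau(r)\ne\psi$.
\end{lemma}

\begin{proof}
Otherwise all elements of $\Lambda(v)$ have type $\psi$, and by Lemma~\ref{lem:types}(b) the factor containing $v$ has an idempotent.
\end{proof}

A machine cannot count to position $k-1$, but it can wait for the first component of a given type $\psi$. If $\psi=\tau(v_{k-1})$ and no earlier component has type $\psi$, waiting for $\psi$ finds position $k-1$; and Lemma~\ref{lem:avoid} offers a way to move the earlier components off the type $\psi$. The \emph{waiting machine} has the modes $p_b$ $(b\in I)$, $o_\psi$ $(\psi\in F)$ and $w_{\psi,b}$ $(\psi\in F,\ b\in I)$. The modes $p_b$ and $o_\psi$ are defined as in Section~\ref{sec:machines}, so the machine has probes, and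
\[
\iota(w_{\psi,b})=*,\qquad \kappa(w_{\psi,b},\varphi)=\begin{cases}p_b&\text{if }\varphi=\psi,\\ w_{\psi,b}&\text{if }\varphi\ne\psi.\end{cases}
\]
The run from $w_{\psi,b}$ stays in $w_{\psi,b}$ until it has read a component of type $\psi$, and then it is in $p_b$. Thus, for an alternating sequence $v_1,\dots,v_j$ with $j\ge1$,
\begin{equation}\label{eq:wait}
\text{if $\tau(v_j)=\psi$ and $\tau(v_i)\ne\psi$ for $i<j$, then $(w_{\psi,b})_{b\in I}$ aims past $v_1,\dots,v_j$.}
\end{equation}
For $j\le2$ the condition on earlier components is automatic, since $v_1$ and $v_2$ lie in different factors. The first obstacle occurs for $j=3$.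

\begin{example}\label{ex:wait}
Let $S=\{0,1\}^+$ and $T=\{2,3\}^+$ act as in Proposition~\ref{prop:free}(a), with $A=\{0,1\}$ and $A'=\{2,3\}$. A generator $q$ has sections $q|_y=y$, and its type is the constant map $\hat q$ with value $q$; so $F=\{\hat0,\hat1,\hat2,\hat3\}$. Let
\[
u=0202030,\qquad u'=02030 ,
\]
in which every component is a single generator. The first difference is $k=4$. No mode has different images under $u$ and $u'$: by \eqref{eq:run}, both elements send
\[
p_b,\ w_{\hat2,b}\mapsto(o_{\hat0},\hat0),\quad o_\psi\mapsto(o_\psi,\hat0),\quad w_{\hat0,b}\mapsto(o_{\hat2},\hat0),\quad w_{\hat1,b}\mapsto(w_{\hat1,b},\hat0),\quad w_{\hat3,b}\mapsto(p_b,\hat0).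
\]
We would like to wait for $v_3=0$, but $w_{\hat0,*}$ is set off by $v_1=0$. So we first move $v_1$ out of the way. Since $0|_1=1$, we have $u|_{p_1}=1202030$ and $u'|_{p_1}=12030$. Now the first component of type $\hat0$ is the third, and $w_{\hat0,*}$ is sent to $(o_{\hat2},\hat0)$ by $u|_{p_1}$ and to $(o_{\hat3},\hat0)$ by $u'|_{p_1}$. The word $p_1w_{\hat0,*}$ separates $u$ and $u'$.
\end{example}

In a longer prefix, moving a component $v_j$ off the type $\psi$ requires aiming past $v_1,\dots,v_{j-1}$, and so moving $v_1,\dots,v_{j-2}$ off the type of $v_{j-1}$, which may put them on the type $\psi$. The remedy is to work from right to left: treat $v_j$ first, at the cost of disturbing the components to its left, and then treat those. Lemma~\ref{lem:avoid} applies to the disturbed components just as well, because they are again elements of $S\sqcup T$.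

\begin{lemma}\label{lem:clear}
Suppose that $S$ and $T$ have no idempotents. Let $j\ge0$, let $v_1,\dots,v_j$ be alternating and let $\psi\in F$. There are a word $\gamma\in C^*$ and sections $r_i\in\Lambda(v_i)$ with $\tau(r_i)\ne\psi$ $(1\le i\le j)$ such that, for every $u$ whose normal form $v_1\cdots v_jv_{j+1}\cdots v_n$ begins with $v_1,\dots,v_j$,
\[
u|_\gamma=r_1\cdots r_j\,v_{j+1}\cdots v_n .
\]
\end{lemma}

The right-hand side is in normal form, since $r_i$ lies in the same factor as $v_i$. The point is that $\gamma$ and the $r_i$ depend only on $v_1,\dots,v_j$ and $\psi$, so that they serve two elements with a common prefix at once.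

\begin{proof}
We use induction on $j$, for all sequences and all types simultaneously. For $j=0$ take the empty word. For $j\ge1$, Lemma~\ref{lem:avoid} gives a word $b_1\cdots b_l$ such that $r_j=v_j|_{b_1\cdots b_l}$ has type different from $\psi$. If $j=1$, take $\gamma=p_{b_1}\cdots p_{b_l}$ and apply Lemma~\ref{lem:aim}(a) with $k=1$. Let $j\ge2$ and put $\chi=\tau(v_{j-1})$.

\emph{Step 1: prepare to aim.} The induction hypothesis for $v_1,\dots,v_{j-2}$ and $\chi$ gives $\gamma'$ and $r'_i\in\Lambda(v_i)$ with $\tau(r'_i)\ne\chi$ for $i\le j-2$ and
\[
u|_{\gamma'}=r'_1\cdots r'_{j-2}\,v_{j-1}v_jv_{j+1}\cdots v_n .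
\]

\emph{Step 2: move the $j$-th component.} By \eqref{eq:wait}, the family $(w_{\chi,b})_{b\in I}$ aims past $r'_1,\dots,r'_{j-2},v_{j-1}$. With $\gamma''=w_{\chi,b_1}\cdots w_{\chi,b_l}$, Lemma~\ref{lem:aim}(a) gives
\[
u|_{\gamma'\gamma''}=r'_1\cdots r'_{j-2}\,v_{j-1}\,r_j\,v_{j+1}\cdots v_n .
\]

\emph{Step 3: move the others.} The induction hypothesis for $r'_1,\dots,r'_{j-2},v_{j-1}$ and $\psi$ gives $\gamma'''$, sections $r_i\in\Lambda(r'_i)\subseteq\Lambda(v_i)$ for $i\le j-2$ and $r_{j-1}\in\Lambda(v_{j-1})$, all of type different from $\psi$, with
\[
u|_{\gamma'\gamma''\gamma'''}=r_1\cdots r_{j-1}\,r_j\,v_{j+1}\cdots v_n .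
\]
Take $\gamma=\gamma'\gamma''\gamma'''$. No choice made above involved $v_{j+1},\dots,v_n$.
\end{proof}

\begin{proposition}\label{prop:wait}
If $S$ and $T$ have no idempotents, then $U$ acts faithfully for the waiting machine.
\end{proposition}

\begin{proof}
Let $u=v_1\cdots v_n\ne u'=v'_1\cdots v'_m$ have first difference $k$. If $k=1$, apply Lemma~\ref{lem:aim}(b) to the family $(p_b)$. If $k\ge2$, let $\psi=\tau(v_{k-1})$ and take $\gamma$ and $r_1,\dots,r_{k-2}$ from Lemma~\ref{lem:clear} for $v_1,\dots,v_{k-2}$ and $\psi$. Then
\[
u|_\gamma=r_1\cdots r_{k-2}\,v_{k-1}\,v_k\cdots v_n,\qquad u'|_\gamma=r_1\cdots r_{k-2}\,v_{k-1}\,v'_k\cdots v'_m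
\]
are distinct, with first difference $k$ and common prefix $r_1,\dots,r_{k-2},v_{k-1}$. By \eqref{eq:wait}, the family $(w_{\psi,b})$ aims past this prefix. Lemma~\ref{lem:aim}(b) separates $u|_\gamma$ and $u'|_\gamma$, and \eqref{eq:sep} separates $u$ and $u'$.
\end{proof}

\begin{remark}
The hypothesis enters only through Lemma~\ref{lem:avoid}, and it cannot be dropped. If $S$ and $T$ are trivial, then $v^b=v$ for all $v\in S\sqcup T$ and $b\in I$, so for the waiting machine $u|_\beta=u$ for all $u$ and $\beta$. Every $u$ then acts letter by letter through a map $B\to B$, and the infinite semigroup $U$ has finite image.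
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:compl}(i)]
Let $S$ and $T$ be self-similar, realized over disjoint finite alphabets. If neither has an idempotent, $U$ acts faithfully for the waiting machine by Proposition~\ref{prop:wait}. Otherwise, since $S\star T=T\star S$, we may assume that $T$ contains an idempotent $e$, and $U$ acts faithfully for the erasing machine by Proposition~\ref{prop:erase}. In both cases the alphabet $B$ is finite because $A$ and $A'$ are, and no other finiteness was used. By Lemma~\ref{lem:action}(b), $U$ is self-similar, which is Theorem~\ref{thm:compl}(i).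

Now let $S$ and $T$ be automaton semigroups, realized with finite section-closed generating sets $X$ and $Y$ as in Proposition~\ref{prop:char}. If there are no idempotents, the machine does not use $\varepsilon$, and Proposition~\ref{prop:machine} and Lemma~\ref{lem:action}(b) give an automaton with state set $X\sqcup Y$ that generates $U$. If $e\in T$ is idempotent, replace $Y$ by $Y\cup\Lambda(e)$, which is finite by Proposition~\ref{prop:char}, section-closed, generates $T$ and contains $e$; the same two results then apply.
\end{proof}

\section{Free products with $\mathbb N$}\label{sec:N}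

Theorem~\ref{thm:main} does not cover $S\star\mathbb N$, by Proposition~\ref{prop:free}(b). Theorem~\ref{thm:compl}(i) does apply, but it yields only self-similarity.

\begin{remark}
The semigroup $\mathbb N$ is self-similar. Define $t\in\operatorname{End}\{0,1\}^*$ by recursion on length: $(0\alpha)\cdot t=1(\alpha\cdot t)$ and $(1\alpha)\cdot t=0((\alpha\cdot t)\cdot t)$. Then $t|_0=t$ and $t|_1=t^2$, so the semigroup generated by $t$ is section-closed by \eqref{eq:cocycle}, and by induction $t$ permutes the words of each length. If $t$ had finite order, the order would be even, say $2h$, as $t$ exchanges the letters; since $t^2$ fixes $0$ and $t^2|_0=t^3$, the section $t^{2h}|_0=t^{3h}$ would be the identity, forcing $2h$ to divide $3h$, which is absurd.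
\end{remark}

In the proof of Proposition~\ref{prop:free}(b) the trouble was that a section of $t$ could only be a power of $t$. In $S\star t^+$ a section of $t$ may be an element of $S$, and since $t$ satisfies no relation, a letter may treat each occurrence of $t$ separately. Replacing the first $t$ by a fixed element $s_0\in S$ merges it with its neighbors from $S$ and lowers the number of occurrences of $t$ by one. This shortens prefixes with no idempotent at all.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(ii)]
That $\mathbb N$ is not an automaton semigroup is Proposition~\ref{prop:free}(b). Let $S\subseteq\operatorname{End}A^*$ have the finite section-closed generating set $X$, fix $s_0\in X$, and let $U=S\star t^+$. Let $S^1=S\sqcup\{1\}$, where $1$ is a new identity element that stands for an absent factor. Writing each component $t^i$ of a normal form as $t\,1\,t\cdots 1\,t$, we see that every $u\in U$ is uniquely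
\[
u=g_0\,t\,g_1\,t\cdots t\,g_n\qquad(n\ge0,\ g_i\in S^1),
\]
and that every tuple other than $(1)$ occurs; we write $u=(g_0,\dots,g_n)$. Let $F^1=\tau(S)\sqcup\{1\}$, where $1$ is again a new identity, distinct from all maps in $\tau(S)$, and put $\tau(1)=1$. So $\tau(s)\ne\tau(1)$ for every $s\in S$. Let $J=A\sqcup\{*\}$. For $g\in S^1$ and $b\in J$ let $g^b=g|_b$ if $g\in S$ and $b\in A$, and $g^b=g$ otherwise. For $b\in J$ and $\varphi\in F^1$ let $b\varphi$ be the image of $b$ if $b\in A$ and $\varphi\in\tau(S)$, and $b\varphi=b$ otherwise.

\emph{The action.} The alphabet $B$ consists of letters $d$, $d'$, $w_b$, $(b,\varphi)$, $o_\varphi$ for $b\in J$, $\varphi\in F^1$, and for $s\in S$ we set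
\[
\begin{array}{c|ccccc}
\beta & d & d' & w_b & (b,\varphi) & o_\varphi\\ \hline
\beta\cdot s & d & d' & w_b & (b,\varphi\tau(s)) & o_\varphi\\
s|_\beta & s & s & s & s^{b\varphi} & s\\ \hline
\beta\cdot t & d' & d' & (b,1) & o_\varphi & o_\varphi\\
t|_\beta & s_0 & t & t & t & t
\end{array}
\]
The letter $d$ deletes the first $t$; the letter $(b,1)$ is a probe for the stretch up to the next $t$, and $(b,\varphi)$ is this probe in progress; $w_b$ waits for the first $t$; and $o_\varphi$ stores a type. The data for $S$ satisfy the hypotheses of Lemma~\ref{lem:action}: at a letter fixed by $S$ the condition is $ss'=ss'$, and at $(b,\varphi)$ it is $(ss')^{b\varphi}=s^{b\varphi}s'^{\,b\varphi\tau(s)}$, which is \eqref{eq:cocycle} for $b\in A$ and again $ss'=ss'$ for $b=*$. The data for $t$ form an element of the semigroup $P$ in the proof of Lemma~\ref{lem:action}, and they determine a homomorphism $t^+\to P$ because $t^+$ is free on $t$; this supplies the data for all powers of $t$. The finite set $X\cup\{t\}$ generates $U$ and, by the table, is closed under the sections $|_\beta$. By Lemma~\ref{lem:action}(b) it remains to prove faithfulness.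

Following a letter through $u=(g_0,\dots,g_n)$, we read off three facts. Put $\ell^0_b=(b,1)$ and $\ell^1_b=w_b$.
\begin{enumerate}
\item[(N1)] If $n\ge1$, then $u|_d=(g_0s_0g_1,\,g_2,\dots,g_n)$. Hence for $0\le i\le n$ we have $u|_{d^i}=(h,g_{i+1},\dots,g_n)$ with $h=g_0s_0g_1\cdots s_0g_i$.
\item[(N2)] If $k\in\{0,1\}$ and $n\ge k$, then $u|_{\ell^k_b}$ is obtained from $u$ by replacing $g_k$ by $g_k^b$.
\item[(N3)] If $k\in\{0,1\}$ and $n\ge k$, then $\ell^k_b\cdot u=(b,\tau(g_k))$ if $n=k$, and $\ell^k_b\cdot u=o_{\tau(g_k)}$ if $n>k$.
\end{enumerate}
Indeed, $d$ is fixed by $g_0$ and turned by the first $t$ into $d'$, where all sections are unchanged. The letter $(b,1)$ becomes $(b,\tau(g_0))$ after $g_0$, also when $g_0=1$, with section $g_0^b$, and the next $t$ turns it into $o_{\tau(g_0)}$. The letter $w_b$ passes $g_0$ unchanged and is turned by the first $t$ into $(b,1)$, which then meets $g_1$.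

\emph{Faithfulness.} Let $u=(g_0,\dots,g_n)\ne u'=(g'_0,\dots,g'_m)$, with $n\le m$.

Suppose first that $g_k\ne g'_k$ for some $k\le n$, and take the least such $k$. If $k\ge2$, then by (N1) the sections at $d^{k-1}$ are $(h,g_k,\dots,g_n)$ and $(h,g'_k,\dots,g'_m)$ with the same $h$, so by \eqref{eq:sep} we may assume $k\in\{0,1\}$. If $g_k,g'_k\in S$, take $\alpha=b_1\cdots b_l\in A^*$ with $\tau(g_k|_\alpha)\ne\tau(g'_k|_\alpha)$ from Lemma~\ref{lem:types}(a); by (N2) the sections at $\ell^k_{b_1}\cdots\ell^k_{b_l}$ replace $g_k,g'_k$ by $g_k|_\alpha,g'_k|_\alpha$. If one of $g_k,g'_k$ equals $1$, the other lies in $S$ and the types differ already. So by \eqref{eq:sep} we may assume $\tau(g_k)\ne\tau(g'_k)$. By (N3), $\ell^k_*\cdot u$ is $(*,\tau(g_k))$ or $o_{\tau(g_k)}$, and $\ell^k_*\cdot u'$ is $(*,\tau(g'_k))$ or $o_{\tau(g'_k)}$; these four letters are distinct.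

Suppose now that $g_i=g'_i$ for all $i\le n$, so that $n<m$. If $n\ge2$, the sections at $d^{n-1}$ are $(h,g_n)$ and $(h,g_n,g'_{n+1},\dots,g'_m)$, so by \eqref{eq:sep} we may assume $n\in\{0,1\}$. By (N3), $\ell^n_*\cdot u=(*,\tau(g_n))$ and $\ell^n_*\cdot u'=o_{\tau(g_n)}$, and these differ.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(iii)]
It follows from the definition by presentations that the free product is associative and commutative, and that the free product of $k$ copies of $\mathbb N$ is the free semigroup of rank $k$. If $m\ge1$, then $m-1$ applications of Theorem~\ref{thm:main} show that the free product of the $m$ automaton semigroups is an automaton semigroup, and $k$ applications of part (ii) add the copies of $\mathbb N$. If $m=0$, the free product is free of rank $k$, and Proposition~\ref{prop:free} shows that it is an automaton semigroup for $k\ge2$ and is not one for $k=1$.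
\end{proof}

\begin{thebibliography}{1}

\bibitem{BC}
Tara Brough and Alan J. Cain, \emph{Automaton semigroup constructions}, arXiv:1310.4852 (2013).

\end{thebibliography}
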